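# Absolute minimizers and the Aronsson equation for Hamiltonians with corners

## 1. The guess that corners are harmless

Take a convex function $H$ on $\mathbb{R}^n$ and try to minimize $\operatorname{ess\,sup}H(Du)$ with given boundary values, not only on the whole domain but on every subdomain at once. The corresponding second-order equation is, formally,
$$\mathcal A_H[u]=D_pH(Du)\cdot D^2u\,D_pH(Du)=0 .$$
When $H$ is smooth, solving this equation is enough to be a minimizer on every subdomain. When $H$ has corners, $D_pH$ is replaced by a set of subgradients. The answer one would first guess is: *nothing changes, solutions are still minimizers, provided the equation is read correctly at the corners*. We shall test this guess, see why it does not follow from the smooth case by mollifying $H$, and then prove it.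

The standing hypotheses are these. The function $H:\mathbb{R}^n\to\mathbb{R}$ satisfies

* (i) $H$ is convex,
* (ii) $H(0)=\min_{\mathbb{R}^n}H=0$,
* (iii) the set $\{p:H(p)=0\}$ is bounded and has empty interior.

No differentiability is assumed. Let $U\subset\mathbb{R}^n$ be bounded and open.

**Definition (absolutely minimizing).** A function $u\in C(U)$ that is locally Lipschitz in $U$ is *absolutely minimizing for $H$ in $U$* if for every open $V$ with $\overline V\subset U$ and every Lipschitz $v\in C(\overline V)$ with $v=u$ on $\partial V$,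
$$\operatorname{ess\,sup}_V H(Du)\le\operatorname{ess\,sup}_V H(Dv).$$

**Definition (subdifferential).** $\partial H(p_0)=\{y_0\in\mathbb{R}^n:\ H(p)\ge H(p_0)+(p-p_0)\cdot y_0\ \text{ for all }p\in\mathbb{R}^n\}$.

For a finite convex function this set is nonempty, compact and convex, and it equals $\{DH(p_0)\}$ where $H$ is differentiable. Our running example is $H(p)=|p_1|+|p_2|$ on $\mathbb{R}^2$, which satisfies (i)–(iii). If $p_1>0$ and $p_2\ne0$, then $\partial H(p)=\{(1,\operatorname{sgn}p_2)\}$; if $p_1>0$ and $p_2=0$, then $\partial H(p)=\{1\}\times[-1,1]$.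

**Definition (viscosity solutions).** An upper semicontinuous $u$ is a *viscosity subsolution* of $\mathcal A_H[u]=0$ if, whenever $u-\varphi$ has a local maximum at $x_0$ for some smooth $\varphi$,
$$\max_{\omega\in\partial H(D\varphi(x_0))}\omega\cdot D^2\varphi(x_0)\,\omega\ge0 .$$
A lower semicontinuous $u$ is a *viscosity supersolution* if, whenever $u-\varphi$ has a local minimum at $x_0$ for some smooth $\varphi$,
$$\min_{\omega\in\partial H(D\varphi(x_0))}\omega\cdot D^2\varphi(x_0)\,\omega\le0 .$$
A *viscosity solution* is both.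

At a corner the subsolution inequality asks for a good sign along only *one* $\omega\in\partial H$. If $0\in\partial H(D\varphi(x_0))$ it asks for nothing. So the condition looks weak, and the guess deserves testing.

For $H(p)=|p|$ and $H(p)=\frac12|p|^2$, Jensen proved that the absolutely minimizing functions are exactly the viscosity solutions of $\Delta_\infty u=\sum_{i,j}u_{x_i}u_{x_j}u_{x_ix_j}=0$. Gariepy, Wang and Yu extended this to $H\in C^2$; in particular, for such $H$, viscosity solutions of the Aronsson equation are absolutely minimizing. The problem of extending this sufficiency to (i)–(iii) comes from Scott N. Armstrong, Michael G. Crandall, Vesa Julin and Charles K. Smart, "Convexity criteria and uniqueness of absolutely minimizing functions", arXiv:1003.3171 (2010).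

## 2. Affine functions, one dimension, and a function in the plane

**Affine functions.** Let $u(x)=q\cdot x+c$. If $u-\varphi$ has a local maximum at $x_0$, then $D\varphi(x_0)=q$ and $D^2\varphi(x_0)\ge0$, so the subsolution inequality holds for every $\omega$; similarly from below. So $u$ is a viscosity solution. It is also absolutely minimizing. Given $V,v$ as in the definition, extend $v-u$ by zero outside $V$. The extension is Lipschitz with compact support, so $\int_VD(v-u)=0$, and the mean of $Dv$ over $V$ is $q$. By Jensen's inequality, $H(q)\le\frac1{|V|}\int_VH(Dv)\le\operatorname{ess\,sup}_VH(Dv)$. The guess passes.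

**One dimension.** Let $n=1$. By (iii), $\{H=0\}=\{0\}$, so $0\in\partial H(p)$ only for $p=0$. We claim that a subsolution $u$ that is continuous on an interval is convex there. If not, there are $a<b$ such that, with $l$ the affine interpolant of $u$ at $a,b$ and $m$ its slope, $m^*=\max_{[a,b]}(u-l)>0$. Put $\varphi=l-\varepsilon(x-a)^2$ with $\varepsilon(b-a)^2<m^*$. Then $u-\varphi=(u-l)+\varepsilon(x-a)^2$ is less than $m^*$ at both endpoints and at least $m^*$ somewhere inside, so it has an interior maximum point $x_1\in(a,b)$. There $\varphi''=-2\varepsilon<0$ and $\varphi'(x_1)=m-2\varepsilon(x_1-a)$. This is nonzero: if $m\ne0$ take $2\varepsilon(b-a)<|m|$, and if $m=0$ use $x_1>a$. So $0\notin\partial H(\varphi'(x_1))$, every $\omega$ in this set gives $\omega^2\varphi''(x_1)<0$, and the subsolution property fails. By the same argument from below, supersolutions are concave. So a solution is affine on each component interval, and hence absolutely minimizing: on each component of $V$ the computation above applies. The guess passes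 for $n=1$, whatever corners $H$ has.

**A function in the plane.** Let $H(p)=|p_1|+|p_2|$, $0<\alpha<1$, and
$$u_\alpha(x)=x_1-\tfrac\alpha2x_1^2+\tfrac12x_2^2\qquad\text{on }B_1(0).$$
Here $Du_\alpha=(1-\alpha x_1,x_2)$ has positive first component and $D^2u_\alpha=\operatorname{diag}(-\alpha,1)$. Where $x_2\ne0$ we have $\omega=(1,\pm1)$ and $\omega\cdot D^2u_\alpha\omega=1-\alpha>0$. Where $x_2=0$ we have $\omega=(1,b)$ with $|b|\le1$, and
$$\max_{|b|\le1}(-\alpha+b^2)=1-\alpha>0,\quad\text{although } b=0\text{ gives }-\alpha<0 .$$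
If a smooth $\varphi$ touches $u_\alpha$ from above, then $D\varphi=Du_\alpha$ and $D^2\varphi\ge D^2u_\alpha$ there, so $u_\alpha$ is a subsolution. At the corner it is saved by the choice $b=\pm1$.

## 3. Mollifying $H$ does not preserve subsolutions

The first approach a sensible person tries is this: replace $H$ by smooth $H_\eta\to H$, quote the theorem for $C^2$ Hamiltonians, and let $\eta\to0$. It needs a solution for $H$ to be, at least up to a vanishing error, a solution for $H_\eta$. The function $u_\alpha$ shows that this already fails for subsolutions. Let $H_\eta(p)=\int H(p+\eta z)\zeta(z)\,dz$ with a radial probability density $\zeta$ supported in $\overline B_1$. For $\eta<1$ and $p$ near $(1,0)$,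
$$H_\eta(p)=p_1+\int|p_2+\eta z_2|\,\zeta(z)\,dz,$$
because the first component of $p+\eta z$ stays positive and $\int z_1\zeta=0$. Hence $DH_\eta(1,0)=(1,0)$ by evenness, and at the origin
$$DH_\eta(Du_\alpha)\cdot D^2u_\alpha\,DH_\eta(Du_\alpha)=-\alpha<0\qquad\text{for all }\eta<1 .$$
So $u_\alpha$ is not a subsolution for any of these $H_\eta$, and the defect $-\alpha$ does not shrink as $\eta\to0$. Mollification picks one vector $DH_\eta(q)$ near $\partial H(q)$, while the subsolution property guarantees a good sign along *some other* element of $\partial H(q)$.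

The smoothing must therefore be applied to the *barriers* with which $u$ is compared, not to the equation. To contradict the subsolution property, a smooth barrier $w$ touching $u$ from above must satisfy $\omega\cdot D^2w\,\omega<0$ for **all** $\omega\in\partial H(Dw)$, with the subdifferential of the original $H$. The construction of such barriers is the heart of the talk (Sections 6–8).

## 4. The two theorems

**Theorem 1.** Let $H$ satisfy (i)–(iii), let $U\subset\mathbb{R}^n$ be bounded and open, and let $u\in C(U)$ be a locally Lipschitz viscosity solution of $\mathcal A_H[u]=0$ in $U$. Then $u$ is absolutely minimizing for $H$ in $U$.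

So the guess is right. In fact (iii) is not needed, and the converse holds too. For an arbitrary open $U$, the sets $V$ in the definitions are taken bounded.

**Theorem 2.** Let $H:\mathbb{R}^n\to\mathbb{R}$ be any convex function, $U$ any open set, $u$ locally Lipschitz in $U$.

* (a) $u$ is a viscosity subsolution iff $u$ is *absolutely subminimizing*: for all bounded open $V$ with $\overline V\subset U$ and all Lipschitz $v\in C(\overline V)$ with $v=u$ on $\partial V$ and $v\le u$ in $V$, $\operatorname{ess\,sup}_VH(Du)\le\operatorname{ess\,sup}_VH(Dv)$.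
* (b) $u$ is a viscosity supersolution iff it is *absolutely superminimizing* (the same with $v\ge u$).
* (c) $u$ is a viscosity solution iff $u$ is absolutely minimizing.
* (d) If moreover $H$ has bounded sublevel sets, every $u\in C(U)$ that is a viscosity sub- or supersolution is automatically locally Lipschitz.

Until Section 10 we work under the following condition:

> **(C)** $H$ is convex, $H(0)=\min H=0$, and all sublevel sets of $H$ are bounded.

Conditions (i)–(iii) imply (C). Choose $R$ with $\{H=0\}\subset B_R$. Then $m=\min_{|p|=R}H>0$, and for $|p|\ge R$ convexity with $H(0)=0$ gives $m\le H(Rp/|p|)\le\frac R{|p|}H(p)$. So $H(p)\ge m|p|/R$ for $|p|\ge R$, and sublevel sets are bounded.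

**Symmetry.** Let $\tilde H(p)=H(-p)$ and $\tilde u=-u$. Since $\partial\tilde H(p)=-\partial H(-p)$ and $\omega\mapsto\omega\cdot X\omega$ is even, $u$ is a supersolution for $H$ iff $-u$ is a subsolution for $\tilde H$. Also $\tilde H$ satisfies (C) if $H$ does. So we may concentrate on subsolutions.

## 5. Cones, and how comparison with them forces minimality

The intermediate property between the equation and minimality is comparison with the support functions of sublevel sets. For $\kappa\ge0$ put
$$K_\kappa=\{H\le\kappa\},\qquad C_\kappa(x)=\max_{p\in K_\kappa}p\cdot x .$$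
$K_\kappa$ is compact and convex; $C_\kappa$ is convex, positively $1$-homogeneous and subadditive. For $H=|p|$ we get $C_\kappa(x)=\kappa|x|$; for $H=|p_1|+|p_2|$ we get $C_\kappa(x)=\kappa\max(|x_1|,|x_2|)$, which is not smooth.

We need five facts about cones.

* **(F1)** For $\kappa>0$, $C_\kappa(x)\ge c_\kappa|x|$ with $c_\kappa>0$. If $\kappa\ge\max_{|p|\le R}H$, then $C_\kappa(x)\ge R|x|$. Indeed $K_\kappa$ contains a ball about $0$, by continuity of $H$, respectively the ball $\overline B_R$.
* **(F2)** If $0\le k<\kappa$, there is $c>0$ with $C_\kappa(x)\ge C_k(x)+c|x|$. Indeed $K_k$ is a compact subset of the open set $\{H<\kappa\}$, so $K_k+c\overline B_1\subset K_\kappa$ for some $c>0$.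
* **(F3)** If $0<\kappa'\le\kappa$, then $\frac{\kappa'}\kappa C_\kappa\le C_{\kappa'}\le C_\kappa$, since $H(\beta p)\le\beta H(p)$ for $\beta\in[0,1]$ gives $\frac{\kappa'}\kappa K_\kappa\subset K_{\kappa'}$. So $C_\kappa(x)$ is continuous in $\kappa>0$, locally uniformly in $x$.
* **(F4)** If $v$ is Lipschitz in an open set $V$, $H(Dv)\le k$ a.e. in $V$ and $[a,b]\subset V$, then $v(b)-v(a)\le C_k(b-a)$. Indeed, mollify $v$ at a scale less than the distance from $[a,b]$ to $\mathbb{R}^n\setminus V$. The gradients of the mollified functions on $[a,b]$ are averages of values of $Dv$ in the closed convex set $K_k$, hence lie in $K_k$. Integrate along $[a,b]$ and let the scale tend to $0$.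
* **(F5)** Let $J:\mathbb{R}^n\to\mathbb{R}$ be convex with bounded sublevel sets, $k>\min J$, $d\ne0$, and let $p$ maximize $p\cdot d$ over $\{J\le k\}$. Then $J(p)=k$ and $d=t\omega'$ with $t>0$, $\omega'\in\partial J(p)$.

For (F5): if $J(p)<k$, then $p+sd$ is admissible for small $s>0$ and does better, so $J(p)=k$. The function $h(c)=\max\{p'\cdot d: J(p')\le c\}$ is finite, nondecreasing and concave on $[\min J,\infty)$, where concavity comes from taking convex combinations of maximizers. Since $k$ is an interior point there is $t\ge0$ with $h(c)\le h(k)+t(c-k)$ for all $c\ge\min J$. For every $p'$,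
$$p'\cdot d\le h(J(p'))\le p\cdot d+t\,(J(p')-J(p)).$$
If $t=0$, then $p'\cdot d$ would be bounded above in $p'$, which is impossible. So $t>0$, and dividing by $t$ gives $d/t\in\partial J(p)$.

**Definition (CCA).** A function $u$ satisfies *comparison with cones from above*, CCA, for $H$ in $U$ if for all $\overline B_r(x_0)\subset U$ and $\kappa>0$: $u\le u(x_0)+C_\kappa(\cdot-x_0)$ on $\partial B_r(x_0)$ implies the same inequality on $B_r(x_0)$.

For example, let $n=1$ and $H=|p|$. A convex function satisfies CCA, since on each half of $(x_0-r,x_0+r)$ it lies below its chord. The function $-|x|$ on $(-1,1)$ does not. Take $x_0=-\frac14$, $r=\frac12$, $\kappa\in(0,1)$. At the endpoints $-\frac34$ and $\frac14$ the values $-\frac34,-\frac14$ are at most $-\frac14+\frac\kappa2$, but at $0$ the value $0$ exceeds $-\frac14+\frac\kappa4$.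

The next lemma shows that CCA lets one follow increments of $u$ of cone size outward, from ball to ball.

**Lemma 3.** Assume (C), let $u\in C(U)$ satisfy CCA, $\kappa>0$, $\overline B_r(x_0)\subset U$.

(a) If $u(z)\ge u(x_0)+C_\kappa(z-x_0)$ for some $z\in\overline B_r(x_0)\setminus\{x_0\}$, then there is $y\in\partial B_r(x_0)$ with $u(y)\ge u(x_0)+C_\kappa(y-x_0)$.

(b) If there is $y\in\partial B_r(x_0)$ with $u(y)\ge u(x_0)+C_\kappa(y-x_0)$, then there are $\kappa_2\ge\kappa$ and $x_1\in\partial B_r(x_0)$ with $u(x_1)=u(x_0)+C_{\kappa_2}(x_1-x_0)$ such that for every $r_1>0$ with $\overline B_{r_1}(x_1)\subset U$ there is $y_1\in\partial B_{r_1}(x_1)$ with $u(y_1)\ge u(x_1)+C_{\kappa_2}(y_1-x_1)$.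

*Proof.* (a) Suppose not. Then $u<u(x_0)+C_\kappa(\cdot-x_0)$ on the sphere, in particular $z$ is in the open ball. By compactness the gap is bounded below, so by (F3) $u<u(x_0)+C_{\kappa'}(\cdot-x_0)$ on the sphere for some $0<\kappa'<\kappa$. CCA and (F2) give $u(z)\le u(x_0)+C_{\kappa'}(z-x_0)<u(x_0)+C_\kappa(z-x_0)$, a contradiction.

(b) Let $\kappa_2$ be the supremum of all $\kappa'>0$ for which some $y\in\partial B_r(x_0)$ satisfies $u(y)\ge u(x_0)+C_{\kappa'}(y-x_0)$. Then $\kappa_2\ge\kappa$. By (F1), $\kappa_2<\infty$, since $C_{\kappa'}\ge Rr$ on the sphere once $\kappa'\ge\max_{|p|\le R}H$. By compactness and (F3) the supremum is attained, at a point $x_1$ say. For $\kappa'>\kappa_2$ we have $u<u(x_0)+C_{\kappa'}(\cdot-x_0)$ on the sphere; letting $\kappa'\downarrow\kappa_2$, we get $u\le u(x_0)+C_{\kappa_2}(\cdot-x_0)$ on the sphere, with equality at $x_1$. By CCA the inequality holds in the ball.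

For $s\in(0,1)$ let $x_s=x_1-s(x_1-x_0)$. By homogeneity
$$u(x_s)\le u(x_0)+(1-s)C_{\kappa_2}(x_1-x_0)=u(x_1)-sC_{\kappa_2}(x_1-x_0)=u(x_1)-C_{\kappa_2}(x_1-x_s).$$
Given $r_1$, for small $s$ we have $\overline B_{r_1}(x_s)\subset U$ and $x_1\in\overline B_{r_1}(x_s)\setminus\{x_s\}$. Part (a) with center $x_s$ and $z=x_1$ gives $y_s$ with $|y_s-x_s|=r_1$ and $u(y_s)\ge u(x_s)+C_{\kappa_2}(y_s-x_s)$. Let $s\to0$ along a subsequence on which $y_s$ converges. $\square$

**Proposition 4.** Assume (C), let $u\in C(U)$ satisfy CCA, $V$ bounded open, $\overline V\subset U$, $v\in C(\overline V)$ Lipschitz, $v=u$ on $\partial V$, $k=\operatorname{ess\,sup}_VH(Dv)$. If $u$ is differentiable at $z\in V$ and $H(Du(z))>k$, then $u(z)<v(z)$.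

*Proof.* The plan is to climb from $z$ to $\partial V$ along steps on which $u$ grows strictly faster than $v$ can.

**Step 1: start the climb.** Choose $\kappa$ with $k<\kappa<H(Du(z))$; since $k\ge0$, $\kappa>0$. As $Du(z)\notin K_\kappa$, separation gives $e$ with $Du(z)\cdot e>C_\kappa(e)$, hence $u(z+se)>u(z)+C_\kappa(se)$ for small $s>0$.

**Step 2: iterate.** Put $x_0=z$ and, as long as points are constructed, $r_j=\frac12\operatorname{dist}(x_j,\mathbb{R}^n\setminus V)$, so that $\overline B_{r_j}(x_j)\subset V$. Lemma 3(a) gives the hypothesis of Lemma 3(b) at $x_0$ with radius $r_0$. Lemma 3(b) produces $x_1$, a new constant at least $\kappa$, and the hypothesis of Lemma 3(b) at $x_1$ with radius $r_1$ and the new constant. Repeating, we get $x_j\in V$ with $|x_{j+1}-x_j|=r_j$, $[x_j,x_{j+1}]\subset V$, and, since the constants never drop below $\kappa$,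
$$u(x_{j+1})\ge u(x_j)+C_\kappa(x_{j+1}-x_j).$$

**Step 3: reach the boundary.** $u$ is bounded on the compact set $\overline V$, so (F1) gives $c_\kappa\sum_jr_j<\infty$. Hence $x_j\to x_\infty\in\overline V$ and $r_j\to0$, that is, $\operatorname{dist}(x_j,\mathbb{R}^n\setminus V)\to0$. So $x_\infty\in\partial V$.

**Step 4: compare with $v$.** With $c$ from (F2) for $k<\kappa$, and (F4) on each segment,
$$u(x_\infty)-u(z)\ge\sum_jC_\kappa(x_{j+1}-x_j)\ge\sum_j\big(v(x_{j+1})-v(x_j)\big)+c\sum_jr_j\ge v(x_\infty)-v(z)+c\,r_0 .$$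
Since $u(x_\infty)=v(x_\infty)$, we conclude $v(z)\ge u(z)+c\,r_0$. $\square$

So Theorem 1 is reduced to showing that **subsolutions satisfy CCA**: Proposition 4 applied to $u$ and to $-u$ then gives two contradictory inequalities at one point (Section 8).

## 6. The Hessian of a barrier with one extra variable

To prove CCA we want to touch $u$ from above by a perturbed cone and find a contradiction. But $C_\kappa$ need not be smooth, and its second derivatives are not strictly negative in any useful direction. We cure both with a parameter $t$.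

Let $G\in C^\infty(\mathbb{R}^n)$ with $D^2G\ge\varepsilon I$, $\varepsilon>0$; think of $G$ as a smoothed $H$. Let $\Lambda=G^*$, $\Lambda(y)=\sup_p(p\cdot y-G(p))$. The supremum is attained, so $DG$ is onto; $(DG(p)-DG(p'))\cdot(p-p')\ge\varepsilon|p-p'|^2$ shows that it is one-to-one; the inverse function theorem makes $(DG)^{-1}$ smooth. Hence $\Lambda\in C^\infty$ and
$$D\Lambda=(DG)^{-1},\qquad D^2\Lambda(DG(q))=D^2G(q)^{-1},\qquad \Lambda(DG(q))=q\cdot DG(q)-G(q).$$
For $\kappa>0$, $\delta>0$, $t>0$ define
$$F(x,t)=t\Lambda(x/t)+\kappa t-\delta t^2. \tag{1}$$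
With $\delta=0$, minimizing over $t$ gives the cone of $G$ at level $\kappa$; we prove what we need of this in Section 8. The barrier is $w(x)=\inf_tF(x,t)$, and $-\delta t^2$ is there to make it strict.

Write $v=x/t$, $q=D\Lambda(v)$ (so $v=DG(q)$), $A=D^2\Lambda(v)=D^2G(q)^{-1}$. Since $\partial_tv=-v/t$,
$$F_x=q,\qquad F_t=\Lambda(v)-v\cdot q+\kappa-2\delta t=-G(q)+\kappa-2\delta t, \tag{2}$$
$$F_{xx}=\tfrac1tA,\qquad F_{xt}=-\tfrac1tAv,\qquad F_{tt}=\tfrac1tv\cdot Av-2\delta .\tag{3}$$
So the second derivative of $F$ in the direction $(\omega,\sigma)\in\mathbb{R}^n\times\mathbb{R}$ is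
$$\tfrac1t(\omega-\sigma v)\cdot A(\omega-\sigma v)-2\delta\sigma^2. \tag{4}$$
Since $w(x+h\omega)\le F(x+h\omega,t+h\sigma)$ for every $\sigma$, we expect $\omega\cdot D^2w\,\omega$ to be at most (4) for *every* $\sigma$, at a minimizing $t$. Choosing $\sigma=1$ gives the upper bound
$$\tfrac1t\,(\omega-DG(q))\cdot D^2G(q)^{-1}(\omega-DG(q))-2\delta . \tag{5}$$
This is the decisive formula. We do not need $\omega-DG(q)$ to be small, which was the obstruction in Section 3. We need it small only *as measured by the inverse Hessian of $G$*. At a corner of $H$, mollification makes $D^2G$ huge in exactly those directions in which $\partial H(q)$ is spread out, so there is hope.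

Look at $n=1$, $H(p)=|p|$, $G(p)=\int|p+\eta z|\zeta(z)\,dz+\frac\varepsilon2p^2$. At $q=0$: $G'(0)=0$, $G''(0)=2\zeta(0)/\eta+\varepsilon$, and for $\omega\in[-1,1]$ the quantity is at most $\eta/(2\zeta(0))$, small with $\eta$, even though $|\omega-G'(0)|$ may be $1$. For $|q|\ge\eta$: $\omega-G'(q)=-\varepsilon q$ and $G''(q)=\varepsilon$, so the quantity is $\varepsilon q^2$, small with $\varepsilon$. In between, near $|q|=\eta$, the Hessian $2\zeta(q/\eta)/\eta+\varepsilon$ need not be large because $\zeta(q/\eta)$ is small; there one must use that $\omega-G'(q)$ is small too. The general statement is a trade-off of this kind, and compactness proves it.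

## 7. The smoothing lemma

Fix a radial $\zeta\in C_c^\infty(\mathbb{R}^n)$ with $\zeta>0$ on $B_1$, $\zeta=0$ off $B_1$, $\int\zeta=1$. For $\varepsilon,\eta>0$ let
$$G(p)=H_\eta(p)+\tfrac\varepsilon2|p|^2,\qquad H_\eta(p)=\int H(p+\eta z)\,\zeta(z)\,dz. \tag{6}$$
$G$ is $C^\infty$, $D^2G\ge\varepsilon I$, and $G\ge H$ by Jensen's inequality because $\int z\zeta=0$. Also $G\to H$ locally uniformly as $\varepsilon,\eta\to0$.

**Lemma 5.** Assume (C), and let $M,\tau>0$. For every sufficiently small $\varepsilon>0$ there is $\eta(\varepsilon)>0$ such that for all $0<\eta\le\eta(\varepsilon)$, all $|q|\le M$ and all $\omega\in\partial H(q)$,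
$$(\omega-DG(q))\cdot D^2G(q)^{-1}(\omega-DG(q))\le\tau .$$

*Proof.* **Step 1: a compact family of rescaled functions.** The purpose is to describe $H$ near $q$ at scale $\eta$ by a function from a fixed compact set. Let $K\ge1$ be a Lipschitz constant of $H$ on $\overline B_{M+1}$ and let $\eta\le\frac12$. Let $\mathcal F$ be the set of convex $f:\overline B_2\to[0,\infty)$ with $f(0)=0$ and Lipschitz constant at most $2K$. By Arzelà–Ascoli, $\mathcal F$ is compact in $C(\overline B_2)$. For $|e|=1$ put
$$a_e(f)=-\int f\,\partial_e\zeta=\int\zeta\,\partial_ef,\qquad b_e(f)=\int f\,\partial_e^2\zeta .$$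
Both are continuous on $\mathcal F\times S^{n-1}$, and $|a_e(f)|\le2K$. For nonnegative $\chi\in C_c^\infty(B_2)$,
$$\int f\,\partial_e^2\chi=\lim_{h\to0}\int\chi(z)\,\frac{f(z+he)-2f(z)+f(z-he)}{h^2}\,dz\ge0$$
by convexity. So $\partial_e^2f$ is a nonnegative distribution, that is, a nonnegative measure $\mu$ on $B_2$, and $b_e(f)=\int\zeta\,d\mu\ge0$.

**Step 2: $b_e(f)=0$ implies $a_e(f)=0$.** This is the qualitative form of the trade-off. If $b_e(f)=0$, then $\mu(B_1)=0$ because $\zeta>0$ on $B_1$. For $0<\delta<1$ let $f_\delta=f*\zeta_\delta$ with $\zeta_\delta(x)=\delta^{-n}\zeta(x/\delta)$. On $B_{1-\delta}$, $f_\delta$ is smooth and convex, and $e\cdot D^2f_\delta\,e=\int\zeta_\delta(x-y)\,d\mu(y)=0$. As $D^2f_\delta\ge0$, this forces $D^2f_\delta\,e=0$, so $\partial_ef_\delta$ is a constant $c_\delta$ on $B_{1-\delta}$, with $|c_\delta|\le2K$. Let $\delta\to0$ along a subsequence with $c_\delta\to c$: then $f(x+he)-f(x)=ch$ whenever $x,x+he\in B_1$. With $x=0$, $f(he)=ch$ for $|h|<1$, and $f\ge0$ forces $c=0$. So $f$ is constant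 on each chord of $B_1$ parallel to $e$. On each such chord $\partial_e\zeta$ integrates to $0$, so $a_e(f)=0$ by Fubini.

**Step 3: the quantitative form.** For each $\theta>0$ there is $c_\theta>0$ such that
$$f\in\mathcal F,\ |e|=1,\ b_e(f)<c_\theta\quad\Longrightarrow\quad|a_e(f)|\le\theta .\tag{7}$$
Otherwise there would be $(f_j,e_j)$ with $b_{e_j}(f_j)\to0$ and $|a_{e_j}(f_j)|>\theta$, and a limit point in the compact set $\mathcal F\times S^{n-1}$ would contradict Step 2.

**Step 4: express $DG$ and $D^2G$ through $a_e$ and $b_e$.** Let $|q|\le M$, $\omega\in\partial H(q)$. Then $|\omega|\le K$: if $\omega\ne0$, insert $p=q+h\omega/|\omega|$ with $0<h<1$ in the subgradient inequality. Put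
$$f(z)=\eta^{-1}\big[H(q+\eta z)-H(q)-\eta\,\omega\cdot z\big],\qquad z\in\overline B_2 .$$
Since $\eta\le\frac12$, $q+\eta z\in\overline B_{M+1}$. So $f$ is convex with Lipschitz constant at most $K+|\omega|\le2K$, $f(0)=0$, and $f\ge0$ because $\omega\in\partial H(q)$. Thus $f\in\mathcal F$. Differentiating $H_\eta(q)=\eta^{-n}\int H(x)\,\zeta((x-q)/\eta)\,dx$ in $q$ and inserting $H(q+\eta z)=H(q)+\eta\,\omega\cdot z+\eta f(z)$,
$$e\cdot DH_\eta(q)=-\eta^{-1}\int H(q+\eta z)\,\partial_e\zeta\,dz=e\cdot\omega+a_e(f),$$
$$e\cdot D^2H_\eta(q)\,e=\eta^{-2}\int H(q+\eta z)\,\partial_e^2\zeta\,dz=\eta^{-1}b_e(f),$$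
because $\int\partial_e\zeta=0$, $-\int(\omega\cdot z)\,\partial_e\zeta=\omega\cdot e$, and affine functions integrate to $0$ against $\partial_e^2\zeta$.

**Step 5: conclude.** Let $\xi=\omega-DG(q)$. Then $e\cdot\xi=-a_e(f)-\varepsilon\,e\cdot q$ and $e\cdot D^2G(q)e=\eta^{-1}b_e(f)+\varepsilon$. For a positive definite matrix $B$, Cauchy–Schwarz applied to $B^{1/2}e$ and $B^{-1/2}\xi$ gives $\xi\cdot B^{-1}\xi=\sup_{|e|=1}(e\cdot\xi)^2/(e\cdot Be)$. Hence
$$\xi\cdot D^2G(q)^{-1}\xi\le\sup_{|e|=1}\frac{2a_e(f)^2+2\varepsilon^2M^2}{\eta^{-1}b_e(f)+\varepsilon}.$$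
Let $\varepsilon\le\tau/(4M^2)$ and $\theta^2=\varepsilon\tau/4$. If $b_e(f)<c_\theta$, then by (7) the quotient is at most $2\theta^2/\varepsilon+2\varepsilon M^2\le\frac\tau2+\frac\tau2=\tau$. If $b_e(f)\ge c_\theta$, it is at most $(8K^2+2\varepsilon^2M^2)\,\eta/c_\theta$, which is at most $\tau$ once $\eta$ is small, depending on $\varepsilon$. $\square$

Notice the order: $\varepsilon$ first, which fixes $\theta$ and $c_\theta$, then $\eta$.

## 8. Subsolutions satisfy comparison with cones, and Theorem 1

**Proposition 6.** Assume (C). Let $u:U\to\mathbb{R}$ be an upper semicontinuous viscosity subsolution. Then $u$ satisfies CCA.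

*Proof.* Translate and subtract a constant so that $x_0=0$, $u(0)=0$. Let $\overline B_r\subset U$, $\kappa>0$, $u\le C_\kappa$ on $\partial B_r$, and suppose
$$4\mu:=u(\hat x)-C_\kappa(\hat x)>0\quad\text{for some }\hat x\in B_r .$$
Then $\hat x\ne0$. Let $S=\max_{\overline B_r}u$; since $C_\kappa\ge0$, $S\ge u(\hat x)>0$.

**Step 1: choose the constants.** The order matters, because the bound (5) contains $\frac1t$, so a lower bound $t_0$ for $t$ must be available *before* the smoothing is chosen.

1. $\rho\in(0,r)$ with $u\le\mu$ on $\overline B_\rho$ (upper semicontinuity at $0$).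
2. $T=2(S+1)/\kappa$, and $\delta>0$ with $\delta T^2\le\min(\mu,1)$.
3. $P=(S+2)/\rho$, $N=\max_{|p|\le P+1}H+P^2$, $t_0=\min(1/N,\,T/2)$.
4. $M=\max\{|p|:H(p)\le\kappa\}$, $\tau=\delta t_0$; a number $0<\gamma\le\kappa/4$ with $\frac\gamma\kappa\max_{\overline B_r}C_\kappa\le\mu$; then $\varepsilon\le1$ and after it $\eta\le1$ so small that Lemma 5 holds for $M,\tau$ and $G\le H+\gamma$ on $K_\kappa$, with $G$ from (6).

Let $\Lambda=G^*$, $F$ as in (1), and $C^G_\kappa(x)=\max_{G(p)\le\kappa}p\cdot x$.

**Step 2: lower bounds for $F$.** These will show that $u-F$ is small near the edges of the region where we maximize it.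

* $G(0)\le\gamma\le\kappa/4$, so $C^G_\kappa\ge0$; and $G\ge H$ gives $C^G_\kappa\le C_\kappa$. If $p\in K_\kappa$ and $\beta=1-\gamma/\kappa$, then $\beta p\in K_\kappa$ and $G(\beta p)\le H(\beta p)+\gamma\le\beta\kappa+\gamma=\kappa$. Hence $C^G_\kappa\ge\beta C_\kappa\ge C_\kappa-\mu$ on $\overline B_r$.
* If $G(p)\le\kappa$, then $t\Lambda(x/t)+\kappa t\ge p\cdot x-tG(p)+\kappa t\ge p\cdot x$. So $F(x,t)\ge C^G_\kappa(x)-\delta t^2$.
* For $t\ge T$, using $p=0$: $t\Lambda(x/t)+\kappa t\ge t(\kappa-G(0))\ge\frac34\kappa T=\frac32(S+1)$.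
* For $|x|\ge\rho$, using $p=Px/|x|$: $t\Lambda(x/t)\ge P|x|-tG(Px/|x|)\ge S+2-tN$. Here $G\le N$ on $|p|=P$ because $\varepsilon,\eta\le1$.

**Step 3: $\Phi=u-F$ has an interior maximum.** The four bounds give

* $|x|\le\rho$, $0<t\le T$: $\Phi\le\mu+\delta T^2\le2\mu$;
* $|x|=r$, $0<t\le T$: $\Phi\le C_\kappa-(C_\kappa-\mu)+\delta T^2\le2\mu$;
* $|x|\le r$, $t=T$: $\Phi\le S-\frac32(S+1)+1\le0$;
* $\rho\le|x|\le r$, $0<t\le t_0$: $\Phi\le S-(S+2-1)+\delta T^2\le0$.

There is a point where $\Phi$ is larger. Let $p$ maximize $p\cdot\hat x$ on $\{G\le\kappa\}$. As $\kappa>G(0)\ge\min G$, (F5) with $J=G$ gives $G(p)=\kappa$ and $\hat x=\hat t\,DG(p)$ with $\hat t>0$. Then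
$$\hat t\Lambda(\hat x/\hat t)+\kappa\hat t=\hat t\,\big(p\cdot DG(p)-G(p)\big)+\kappa\hat t=p\cdot\hat x=C^G_\kappa(\hat x)\le C_\kappa(\hat x)<u(\hat x)\le S .$$
By the third bound of Step 2, $\hat t<T$. And $\Phi(\hat x,\hat t)\ge u(\hat x)-C_\kappa(\hat x)=4\mu$.

Let $E=\{(x,t):\rho\le|x|\le r,\ t_0\le t\le T\}$, a compact set. The bounds show that $(\hat x,\hat t)\in E$ and that $\Phi\le2\mu$ on $\partial E$. So the upper semicontinuous function $\Phi$ attains its maximum over $E$ at some $(x_1,t_1)$ in the interior of $E$.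

**Step 4: conditions at the maximum.** Let $v=x_1/t_1$, $q=D\Lambda(v)$, $A=D^2\Lambda(v)=D^2G(q)^{-1}$. Since $t_1$ is an interior minimum point of $F(x_1,\cdot)$ on $[t_0,T]$, (2) and (3) give
$$0=F_t(x_1,t_1)=-G(q)+\kappa-2\delta t_1,\qquad0\le F_{tt}(x_1,t_1)=\tfrac1{t_1}v\cdot Av-2\delta .$$
Hence $H(q)\le G(q)<\kappa$, so $|q|\le M$ and Lemma 5 applies at $q$.

**Step 5: a test function in $x$ alone.** We replace $\inf_tF$ by a smooth function, letting $t$ move with $x$ along the best affine function. The small term with $\lambda$ makes the optimization in $\sigma$ nondegenerate. Let $\lambda=\delta/4$ and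
$$m=\tfrac1{t_1}v\cdot Av-2\delta+2\lambda>0,\quad g=\frac{Av}{t_1m},\quad\vartheta(x)=t_1+g\cdot(x-x_1),\quad\psi(x)=F(x,\vartheta(x))+\lambda(\vartheta(x)-t_1)^2 .$$
Near $x_1$, $\psi$ is $C^\infty$ and $(x,\vartheta(x))\in E$, so
$$u(x)-\psi(x)\le\Phi(x,\vartheta(x))\le\Phi(x_1,t_1)=u(x_1)-\psi(x_1).$$
Thus $u-\psi$ has a local maximum at $x_1$. Since $F_t(x_1,t_1)=0$, $D\psi(x_1)=F_x(x_1,t_1)=q$. Since $\vartheta$ is affine, (4) gives, with $\sigma=g\cdot\omega$,
$$\omega\cdot D^2\psi(x_1)\,\omega=Q(\omega,\sigma):=\tfrac1{t_1}(\omega-\sigma v)\cdot A(\omega-\sigma v)-2\delta\sigma^2+2\lambda\sigma^2=\tfrac1{t_1}\omega\cdot A\omega-\tfrac{2\sigma}{t_1}v\cdot A\omega+m\sigma^2 .$$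

**Step 6: the contradiction.** As $m>0$, $Q(\omega,\cdot)$ is minimized exactly at $\sigma=\frac{v\cdot A\omega}{t_1m}=g\cdot\omega$. So its value there is at most $Q(\omega,1)$. For **every** $\omega\in\partial H(q)$, using $v=DG(q)$, $A=D^2G(q)^{-1}$ and Lemma 5,
$$\omega\cdot D^2\psi(x_1)\,\omega\le Q(\omega,1)=\tfrac1{t_1}(\omega-v)\cdot A(\omega-v)-2\delta+2\lambda\le\frac{\delta t_0}{t_1}-2\delta+\frac\delta2\le-\frac\delta2 .$$
So $\max_{\omega\in\partial H(D\psi(x_1))}\omega\cdot D^2\psi(x_1)\,\omega<0$, contradicting the subsolution property. $\square$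

**Proof of Theorem 1.** (C) holds by Section 4. Let $V,v$ be as in the definition of absolutely minimizing, $k=\operatorname{ess\,sup}_VH(Dv)$, and suppose $\operatorname{ess\,sup}_VH(Du)>k$. By Rademacher's theorem there is $z\in V$ at which $u$ is differentiable and $H(Du(z))>k$. By Propositions 6 and 4, $u(z)<v(z)$. By symmetry, $-u$ is a subsolution for $\tilde H$, and $\operatorname{ess\,sup}_V\tilde H(D(-v))=k$, $\tilde H(D(-u)(z))=H(Du(z))>k$. So Propositions 6 and 4 for $(\tilde H,-u,-v)$ give $-u(z)<-v(z)$. This is a contradiction. $\blacksquare$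

Of (iii), only the boundedness of $\{H=0\}$ was used, to get (C). Section 10 removes that as well.

## 9. From minimality back to the equation, under (C)

Now the converse, which again passes through CCA.

**Proposition 7.** Assume (C), $u$ locally Lipschitz in $U$ and absolutely subminimizing. Then $u$ satisfies CCA.

*Proof.* Let $\overline B_r(x_0)\subset U$, $u\le u(x_0)+C_\kappa(\cdot-x_0)=:C$ on $\partial B_r(x_0)$, and suppose $W=\{x\in B_r(x_0):u>C\}\ne\emptyset$. We use the cone itself as a competitor on $W$. The set $W$ is open, $x_0\notin W$, $\overline W\subset U$, and $C\le u$ in $W$. On $\partial W$ we have $u\ge C$ by continuity, and $u\le C$ because a point of $\partial W$ is either in $B_r(x_0)\setminus W$ or on $\partial B_r(x_0)$. So $u=C$ on $\partial W$. Where the support function $C_\kappa$ is differentiable its gradient lies in $K_\kappa$, so $H(DC)\le\kappa$ a.e., and subminimality gives $H(Du)\le\kappa$ a.e. in $W$.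

Let $x\in W$ and let $y$ be the last point of $[x_0,x]$ not in $W$. Then $y\in\partial W$ and $(y,x]\subset W$. The function $u$ is Lipschitz on $\overline B_r(x_0)$, so (F4) applies on $[y',x]$ for $y'\in(y,x]$; letting $y'\to y$,
$$u(x)\le u(y)+C_\kappa(x-y)=u(x_0)+C_\kappa(y-x_0)+C_\kappa(x-y)=C(x),$$
where the last equality holds because $y-x_0$ and $x-y$ are nonnegative multiples of $x-x_0$. This contradicts $x\in W$. $\square$

**Proposition 8.** Assume (C), $u$ locally Lipschitz with CCA. Then $u$ is a viscosity subsolution.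

The idea is to put the vertex $y$ of a cone slightly behind the touching point $x_0$, at $x_0-s\omega$, and use the point $z$ ahead where the cone meets $u$. The direction $\omega'$ from $y$ to $z$ is not ours to choose, so the resulting inequality mixes $\omega$ and $\omega'$. Letting the vertex approach $x_0$ *relative to the radius* removes $\omega$.

*Proof.* Let $u-\varphi$ have a local maximum at $x_0$, without loss of generality $u(x_0)=\varphi(x_0)$. Put $q=D\varphi(x_0)$, $X=D^2\varphi(x_0)$. If $0\in\partial H(q)$, then $\omega=0$ shows the claim. Otherwise $H(q)>0$. Fix $\omega\in\partial H(q)$, so $\omega\ne0$. Let $L=H^*$, with values in $(-\infty,\infty]$. We use $p\cdot\omega''\le L(\omega'')+H(p)$ for all $p,\omega''$, with equality exactly when $\omega''\in\partial H(p)$. In particular $L(\omega)=q\cdot\omega-H(q)$.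

Let $u\le\varphi$, with $u$ being $\ell$-Lipschitz, on a ball about $x_0$; below, $r$ is so small that all points used lie in it. Let $\lambda\in(0,\lambda_0)$, where $\lambda_0$ is small and independent of $r$, and put $s=\lambda r$, $y=x_0-s\omega$; we take $\lambda_0|\omega|<\frac12$, so $|y-x_0|<r/2$.

**Step 1: the smallest cone with vertex $y$.** Let
$$k=\inf\{\kappa>0:\ u\le u(y)+C_\kappa(\cdot-y)\ \text{ on }\partial B_r(y)\}.$$
Call such $\kappa$ admissible. By (F1), $k\le\kappa_{\max}:=1+\max_{|p|\le\ell}H$. We bound $k$ below. For admissible $\kappa$, CCA at $x_0\in B_r(y)$ gives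
$$sC_\kappa(\omega)\ge u(x_0)-u(y)\ge\varphi(x_0)-\varphi(y)\ge s\,q\cdot\omega-O(s^2).$$
Now $C_{H(q)}(\omega)=q\cdot\omega$, since $H(p)\le H(q)$ and $\omega\in\partial H(q)$ imply $p\cdot\omega\le q\cdot\omega$. By (F2), $C_{H(q)/2}(\omega)<q\cdot\omega$. So for $r$ small every admissible $\kappa$ exceeds $H(q)/2$, and $k\ge H(q)/2>0$. By (F3), $k$ is admissible, and there is $z\in\partial B_r(y)$ with $u(z)=u(y)+C_k(z-y)$; otherwise the inequality would be strict on the sphere and $k$ could be lowered. By CCA,
$$u(x_0)\le u(y)+C_k(x_0-y)=u(y)+C_k(s\omega).\tag{8}$$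

**Step 2: represent the cone at $z$.** Let $p$ maximize $p\cdot(z-y)$ on $K_k$. By (F5) with $J=H$, $H(p)=k$ and $z-y=t\omega'$ with $t>0$, $\omega'\in\partial H(p)$. So
$$C_k(z-y)=t\,p\cdot\omega'=tL(\omega')+kt.\tag{9}$$
Since $p\in K_{\kappa_{\max}}$, $|\omega'|\le K_1$. The inequality $H(0)\ge H(p)-p\cdot\omega'$ gives $p\cdot\omega'\ge H(p)=k\ge H(q)/2$, hence $|\omega'|\ge c_1>0$. The constants $K_1,c_1$ do not depend on $r,\lambda$. As $|z-y|=r$, $r/K_1\le t=r/|\omega'|\le r/c_1$; and $s\le t/2$ if $\lambda_0\le1/(2K_1)$.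

**Step 3: eliminate $k$.** For $p'\in K_k$, $p'\cdot s\omega\le s(L(\omega)+H(p'))$, so $C_k(s\omega)\le sL(\omega)+ks$. From (9), $k=\frac1t(u(z)-u(y)-tL(\omega'))$. Inserting both in (8),
$$u(x_0)-sL(\omega)\le\Big(1-\frac st\Big)u(y)+\frac st\big(u(z)-tL(\omega')\big).$$
The coefficients on the right are nonnegative, $u\le\varphi$ at $y$ and $z$, and $u(x_0)=\varphi(x_0)$. So the same holds with $\varphi$ in place of $u$.

**Step 4: expand.** Here $y-x_0=-s\omega$ and $z-x_0=t\omega'-s\omega$. The first-order terms on the right are $-(1-\frac st)s\,q\cdot\omega+\frac st(t\,q\cdot\omega'-s\,q\cdot\omega)=-s\,q\cdot\omega+s\,q\cdot\omega'$. On the left, $-sL(\omega)=-s\,q\cdot\omega+sH(q)$. Canceling $-s\,q\cdot\omega$ and multiplying by $t/s\le1/(c_1\lambda)$ gives, for fixed $\lambda$,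
$$tH(q)\le\tfrac12s(t-s)\,\omega\cdot X\omega+t\,\big(q\cdot\omega'-L(\omega')\big)+\tfrac12(t\omega'-s\omega)\cdot X(t\omega'-s\omega)+O_\lambda(r^3).\tag{10}$$

**Step 5: $r\to0$ with $\lambda$ fixed.** Along a subsequence $\omega'\to\omega_\lambda$ and $t/r\to\theta_\lambda\in[1/K_1,1/c_1]$. Dividing (10) by $t$, which is comparable to $r$, gives $L(\omega')\le q\cdot\omega'-H(q)+O_\lambda(r)$. So for every $p'$, $p'\cdot\omega'-H(p')\le q\cdot\omega'-H(q)+O_\lambda(r)$, and in the limit $\omega_\lambda\in\partial H(q)$. Next use $q\cdot\omega'-L(\omega')\le H(q)$ in (10), divide by $r^2/2$ and pass to the limit: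
$$0\le\lambda(\theta_\lambda-\lambda)\,\omega\cdot X\omega+(\theta_\lambda\omega_\lambda-\lambda\omega)\cdot X(\theta_\lambda\omega_\lambda-\lambda\omega).$$

**Step 6: $\lambda\to0$.** Since $\partial H(q)$ is compact, along a subsequence $\theta_\lambda\to\theta_0>0$ and $\omega_\lambda\to\omega_0\in\partial H(q)$, and $0\le\theta_0^2\,\omega_0\cdot X\omega_0$. Hence $\max_{\omega\in\partial H(q)}\omega\cdot X\omega\ge0$. $\square$

## 10. Arbitrary convex $H$: proof of Theorem 2

**Reduction to (C).** Let $H$ be any convex function. Since $u$ is locally Lipschitz, only gradients in a ball matter locally, so we may change $H$ far away. Let $U'$ be bounded and open, $\overline{U'}\subset U$, and $M>0$ such that every point of $U'$ has a neighborhood on which $u$ is $M$-Lipschitz; such $M$ exists by compactness of $\overline{U'}$. Let $y\in\partial H(0)$, $A=|y|+1$, and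
$$\hat H(p)=H(p)+A(|p|-M-1)_+ .$$
$\hat H$ is convex, $\hat H\ge H$, and $\hat H=H$ on $B_{M+1}$. Since $H(p)\ge H(0)-|y||p|$, we have $\hat H(p)\ge H(0)+|p|-A(M+1)$, so $\hat H$ has bounded sublevel sets. Let $\bar p$ be a minimizer of $\hat H$ and
$$H^\sharp(p)=\hat H(p+\bar p)-\hat H(\bar p),\qquad u^\sharp(x)=u(x)-\bar p\cdot x .$$
Then $H^\sharp$ satisfies (C). Two observations hold in $U'$.

First, $u$ is a sub/supersolution for $H$ in $U'$ iff $u^\sharp$ is one for $H^\sharp$ in $U'$. If $u-\varphi$ has a local maximum at $x_0\in U'$, then for small $h>0$ and $x=x_0-hD\varphi(x_0)$ we get $-Mh|D\varphi(x_0)|\le u(x)-u(x_0)\le-h|D\varphi(x_0)|^2+o(h)$, so $|D\varphi(x_0)|\le M$; similarly at a local minimum. A subgradient inequality that holds near a point holds everywhere, by convexity, so $\partial\hat H(D\varphi(x_0))=\partial H(D\varphi(x_0))$. Moreover $\partial H^\sharp(D\varphi(x_0)-\bar p)=\partial\hat H(D\varphi(x_0))$, and subtracting $\bar p\cdot x$ does not change second derivatives.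

Second, $H^\sharp(Du^\sharp)=H(Du)-\min\hat H$ wherever $u$ is differentiable. If $v$ is Lipschitz and $v^\sharp=v-\bar p\cdot x$, then $H^\sharp(Dv^\sharp)\ge H(Dv)-\min\hat H$ a.e., with equality if $|Dv|\le M$ a.e.

**Proof of (a), subsolution implies subminimizing.** Let $u$ be a subsolution, $V$ bounded open, $\overline V\subset U$, $v\in C(\overline V)$ Lipschitz, $v=u$ on $\partial V$, with no order between $u$ and $v$ assumed. Choose $U'\supset\overline V$ as above and $M$ also at least the Lipschitz constant of $v$ on $\overline V$. Then $\operatorname{ess\,sup}_VH^\sharp(Dv^\sharp)=\operatorname{ess\,sup}_VH(Dv)-\min\hat H$. Propositions 6 and 4 for $(H^\sharp,u^\sharp,v^\sharp)$ in $U'$ give $u^\sharp(z)<v^\sharp(z)$ whenever $u^\sharp$ is differentiable at $z\in V$ and $H^\sharp(Du^\sharp(z))>\operatorname{ess\,sup}_VH^\sharp(Dv^\sharp)$. In terms of $u$ and $v$: if $u$ is differentiable at $z\in V$ and $H(Du(z))>\operatorname{ess\,sup}_VH(Dv)$, then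
$$u(z)<v(z).\tag{11}$$
If $v\le u$ in $V$, no such $z$ exists, and by Rademacher $H(Du)\le\operatorname{ess\,sup}_VH(Dv)$ a.e. in $V$. So $u$ is absolutely subminimizing.

**Proof of (a), subminimizing implies subsolution.** Let $u$ be absolutely subminimizing for $H$, $x_0\in U$, $U'$ a small ball about $x_0$. If $V$ is open, $\overline V\subset U'$, and $v^\sharp$ is Lipschitz on $\overline V$ with $v^\sharp\le u^\sharp$ in $V$, $v^\sharp=u^\sharp$ on $\partial V$, then $v=v^\sharp+\bar p\cdot x$ is a competitor for $u$, and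
$$\operatorname{ess\,sup}_VH^\sharp(Du^\sharp)=\operatorname{ess\,sup}_VH(Du)-\min\hat H\le\operatorname{ess\,sup}_VH(Dv)-\min\hat H\le\operatorname{ess\,sup}_VH^\sharp(Dv^\sharp).$$
So $u^\sharp$ is absolutely subminimizing for $H^\sharp$ in $U'$. By Propositions 7 and 8 it is a subsolution for $H^\sharp$ there, hence $u$ is a subsolution for $H$ in $U'$. As $x_0$ was arbitrary, $u$ is a subsolution in $U$.

**Proof of (b).** Apply (a) to $\tilde H$ and $-u$: by the symmetry of Section 4, and since $v\ge u$ means $-v\le-u$ and $\tilde H(D(-v))=H(Dv)$.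

**Proof of (c).** If $u$ is absolutely minimizing, it is sub- and superminimizing, hence a viscosity solution by (a) and (b). Conversely, let $u$ be a solution and suppose $\operatorname{ess\,sup}_VH(Du)>\operatorname{ess\,sup}_VH(Dv)$ for some admissible $V,v$. Then there is a point $z\in V$ of differentiability of $u$ with $H(Du(z))>\operatorname{ess\,sup}_VH(Dv)$. By (11), $u(z)<v(z)$; by (11) for $(\tilde H,-u,-v)$, $u(z)>v(z)$. This is a contradiction.

**Proof of (d).** Let $H$ have bounded sublevel sets and minimizer $\bar p$. Replacing $H$ by $H(\cdot+\bar p)-H(\bar p)$ and $u$ by $u-\bar p\cdot x$, we may assume (C). By symmetry let $u\in C(U)$ be a subsolution. Proposition 6 did not use Lipschitz continuity, so $u$ satisfies CCA. Let $\overline B_{2r}(x_0)\subset U$, and by (F1) choose $\kappa>0$ with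
$$\min_{|z|=r}C_\kappa(z)\ge\max_{\overline B_{2r}(x_0)}u-\min_{\overline B_{2r}(x_0)}u .$$
For $x\in B_r(x_0)$ we have $\overline B_r(x)\subset\overline B_{2r}(x_0)$, so $u\le u(x)+C_\kappa(\cdot-x)$ on $\partial B_r(x)$, hence on $B_r(x)$ by CCA. If $x,y\in B_{r/2}(x_0)$, then $|x-y|<r$, and so $u(y)-u(x)\le c\,|y-x|$ with $c=\max_{|e|=1}C_\kappa(e)$. Exchanging $x$ and $y$ shows that $u$ is Lipschitz on $B_{r/2}(x_0)$. $\blacksquare$

By (d), when $H$ has bounded sublevel sets, and in particular under (i)–(iii), continuity of $u$ already suffices for the implication from viscosity solution to absolutely minimizing.
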